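# Cut ideals under edge deletion: bounded degree is not minor-closed

## Cuts, cut ideals, fibers and minors

All graphs are finite and simple, $G=(V,E)$ is a graph, and $\mathbb K$ is an arbitrary field.

**Definition (cuts).** A cut of $G$ is an unordered partition $A|B$ of $V$ (one part may be empty). Its edge set $\mathrm{Cut}(A|B)\subseteq E$ consists of the edges with one endpoint in $A$ and the other in $B$. We encode a cut by a sign vector $c\in\{\pm1\}^V$, constant on $A$ and on $B$ with opposite values, so that $c$ and $-c$ are the same cut. Two vertices $i,j$ are separated by the cut exactly when $c_ic_j=-1$.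

For example, a graph on three vertices has the four cuts $|123$, $1|23$, $2|13$, $3|12$. As sign vectors modulo global sign they are $(+,+,+)$, $(-,+,+)$, $(+,-,+)$, $(+,+,-)$.

**Definition (cut ideal).** Let $\mathbb K[q]$ have one variable $q_{A|B}$ for each cut and let $\mathbb K[s,t]$ have two variables $s_{ij},t_{ij}$ for each edge. Define
$$\phi_G:\mathbb K[q]\to\mathbb K[s,t],\qquad q_{A|B}\mapsto\prod_{\{i,j\}\in \mathrm{Cut}(A|B)}s_{ij}\cdot\prod_{\{i,j\}\in E\setminus\mathrm{Cut}(A|B)}t_{ij}.$$
The cut ideal is $I_G=\ker\phi_G$. If $G$ has an edge, then $I_G$ is homogeneous, because every $q_{A|B}$ goes to a monomial of degree $|E|$. If $G$ has no edge, every variable goes to $1$ and the kernel is not homogeneous. For such graphs we adopt the convention that $I_G$ is the ideal generated by the differences of variables.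

For example, let $P_3$ be the path with edges $12,23$. Then
$$q_{|123}\mapsto t_{12}t_{23},\quad q_{2|13}\mapsto s_{12}s_{23},\quad q_{1|23}\mapsto s_{12}t_{23},\quad q_{3|12}\mapsto t_{12}s_{23},$$
so $q_{|123}q_{2|13}-q_{1|23}q_{3|12}\in I_{P_3}$. We shall see that it generates $I_{P_3}$. If the graph is disconnected, different cuts can have the same edge set, and then $I_G$ contains linear binomials.

**Definition (the number $\mu$).** $\mu(I_G)$ is the largest degree of a minimal homogeneous generator of $I_G$, and $\mu(I_G)=0$ if $I_G=0$. Equivalently, $\mu(I_G)\le m$ means that $I_G$ is generated by its elements of degree at most $m$.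

For example, for the graph with two vertices and no edge, $I_G$ is generated by the linear form $q_{|12}-q_{1|2}$, so $\mu(I_G)=1$.

**Definition (fibers and $m$-adjacency).** A monomial $q^u$ of degree $D$ is a multiset $u$ of $D$ cuts, and we use the letter $u$ for both. For any two vertices $i,j$, whether or not they form an edge, put
$$y_{ij}(u)=\sum_{c\in u}c_ic_j=D-2x_{ij}(u),$$
where $x_{ij}(u)$ is the number of cuts in $u$ that separate $i$ from $j$. Two monomials are in the same fiber of $G$ if they have the same degree and the same $y_{ij}$ for all $\{i,j\}\in E$. Two monomials $u,u'$ of one fiber are $m$-adjacent if $\deg(u/\gcd(u,u'))\le m$, that is, if $u'$ arises from $u$ by replacing at most $m$ cuts.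

If $G$ has an edge, a fiber is exactly a set of monomials with a common image under $\phi_G$. Indeed $\phi_G(q^u)=\prod_{\{i,j\}\in E}s_{ij}^{x_{ij}}t_{ij}^{D-x_{ij}}$, and one edge suffices to recover $D$ from the exponents.

For example, in $P_3$ consider degree $2$ and $y_{12}=y_{23}=0$. Of the two cuts, one has $c_1c_2=+1$ and the other $-1$, and the same holds for $c_2c_3$. So the pairs $(c_1c_2,c_2c_3)$ are either $(+,+),(-,-)$ or $(+,-),(-,+)$. The fiber has exactly two elements, $\{|123,\ 2|13\}$ and $\{1|23,\ 3|12\}$. They are $2$-adjacent and not $1$-adjacent. Note that $y_{13}$ is $2$ on the first and $-2$ on the second.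

**Definition (minors).** $H$ is a minor of $G$ if it arises by deleting edges, contracting edges and deleting vertices, where loops and parallel edges are removed after each contraction. A set of graphs is minor-closed if it contains every minor of each of its members. We recall that $G$ has a $K_n$-minor exactly when there are $n$ disjoint nonempty vertex sets, the branch sets, each inducing a connected subgraph, with an edge between any two of them.

For example, subdivide the edge $12$ of $K_4$ by a new vertex $x$. The result has a $K_4$-minor with branch sets $\{1,x\},\{2\},\{3\},\{4\}$.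

**Definition (gluing along a clique).** $G=G_1\cup G_2$ is glued along $C$ if $C=V(G_1)\cap V(G_2)$ and $C$ is a clique in both $G_1$ and $G_2$.

For example, two triangles glued along an edge form $K_4$ minus an edge.

**The question.** We use two known facts.

* **Fact 1.** If $H$ is an induced subgraph of $G$, then $\mu(I_H)\le\mu(I_G)$.
* **Fact 2.** If $H$ is obtained from $G$ by contracting an edge, then $\mu(I_H)\le\mu(I_G)$.

Of the three minor operations, vertex deletion and contraction therefore do not increase $\mu$. Only edge deletion is left. The paper of Bernd Sturmfels and Seth Sullivant, "Toric geometry of cuts and splits", arXiv:math/0606683 (2006), contains the following conjecture, whose nontrivial range is $k\ge2$.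

**Conjecture.** The set of graphs $G$ such that $\mu(I_G)\le k$ is minor-closed for any $k$.

So we ask: if $I_G$ is generated in degree at most $k$ and we delete an edge, is the new ideal still generated in degree at most $k$? The answer is no for every $k\ge6$, and in a strong sense: $\mu$ can be $6$ before deleting edges and arbitrarily large afterwards.

## Generators as paths in fibers

We first turn the question about ideals into one about moving between multisets.

**Lemma 1.** $\mu(I_G)\le m$ if and only if any two monomials in a common fiber are joined by a path, inside the fiber, in which consecutive monomials are $m$-adjacent.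

**Proof.** *Binomials span.* Suppose $G$ has an edge. Then $\phi_G$ maps monomials to monomials, so a polynomial is in the kernel exactly when its coefficients sum to $0$ over each fiber. A linear combination of monomials of one fiber with coefficient sum $0$ is a combination of differences $q^u-q^{u'}$. So $I_G$ is spanned by the $q^u-q^{u'}$ with $u,u'$ in a common fiber. For an edgeless graph the fibers are the sets of all monomials of one degree. The ideal generated by the differences of variables contains all $q^u-q^{u'}$ with $\deg u=\deg u'$ (exchange one variable at a time). It is also spanned by them, since a monomial times a difference of variables is such a binomial.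

*Paths imply generation.* If $u,u'$ are $m$-adjacent, write $q^u-q^{u'}=q^g(q^e-q^f)$ with $q^g=\gcd(q^u,q^{u'})$. Then $\deg e=\deg f\le m$, and $e,f$ lie in one fiber because the contributions of $g$ to the degree and to each $y_{ij}$ cancel. So $q^e-q^f\in I_G$. Along a path, $q^u-q^{u'}$ is a telescoping sum of such terms, hence $I_G$ is generated in degree at most $m$.

*Generation implies paths.* If $\mu(I_G)\le m$, then $I_G$ is generated by its binomials of degree at most $m$. For $u,u'$ in one fiber we can write
$$q^u-q^{u'}=\sum_j\lambda_j\,q^{d_j}(q^{e_j}-q^{f_j}),\qquad \lambda_j\in\mathbb K,\ \deg q^{e_j}\le m,\ q^{e_j}-q^{f_j}\in I_G,$$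
with $e_j,f_j$ in one fiber. Let $\mathcal C$ be the set of monomials reachable from $u$ by $m$-adjacent steps, and let $\ell$ be the linear functional "sum of the coefficients of the monomials in $\mathcal C$". The monomials $q^{d_j+e_j}$ and $q^{d_j+f_j}$ are $m$-adjacent, so both or neither lie in $\mathcal C$. Hence $\ell$ vanishes on the right side. If $u'\notin\mathcal C$, then $\ell$ equals $1$ on the left side, a contradiction. So $u'\in\mathcal C$. $\square$

Lemma 1 gives a convenient way to bound $\mu$ from below.

**Lemma 2.** Let $\mathcal F$ be a fiber of $G$ and $i,j$ two vertices, not necessarily adjacent. If $y_{ij}$ takes at least two values on $\mathcal F$ and any two distinct values differ by at least $2L$, then $\mu(I_G)\ge L$.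

**Proof.** Let $m=\mu(I_G)$. Choose two monomials in $\mathcal F$ with different $y_{ij}$ and join them by a path of $m$-adjacent monomials in $\mathcal F$. Some step changes $y_{ij}$, hence by at least $2L$. That step replaces at most $m$ cuts, and replacing one cut changes $\sum_c c_ic_j$ by at most $2$. So $2L\le 2m$. $\square$

For the fiber of $P_3$ above, $y_{13}$ takes the values $\pm2$, so $L=2$ and $\mu(I_{P_3})\ge2$.

## Complete graphs on at most four vertices, and $P_3$

Let $n=|V|$. For $S\subseteq V$ put $c_S=\prod_{i\in S}c_i$. For $|S|$ even, $c_S$ is a well-defined function on cuts. There are $2^{n-1}$ even sets $S$ and $2^{n-1}$ cuts, and the functions $c_S$ are pairwise orthogonal under $\langle f,g\rangle=\sum_{c}f(c)g(c)$, the sum running over all cuts. So they form an orthogonal basis of the rational functions on cuts. If $u,u'$ are in one fiber and $h=u-u'$ is the difference of multiplicities, then $h$ is orthogonal to $1=c_\emptyset$ and to $c_ic_j$ for every edge $\{i,j\}$. This settles the small cases.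

**Lemma 3.** If $C$ is a set of at most three vertices, then a multiset of cuts of $C$ is determined by its degree and its numbers $y_{ij}$, $i,j\in C$. In particular $I_{K_2}=I_{K_3}=0$.

**Proof.** For $|C|\le3$ the even subsets of $C$ are $\emptyset$ and the pairs, so $h$ is orthogonal to a basis and $h=0$. $\square$

For $P_3$ the only basis function not accounted for is $c_1c_3$. So $h=\lambda\, c_1c_3$, where $\lambda$ is an integer because $c_1c_3=\pm1$. This function is $+1$ on $|123,\ 2|13$ and $-1$ on $1|23,\ 3|12$. If $\lambda\ge0$, then $u=\lambda h^+_0+g$ and $u'=\lambda h_0^-+g$ with $h_0=c_1c_3$ and a common part $g\geq 0$, so $q^u-q^{u'}$ is a multiple of $q^{h_0^+}-q^{h_0^-}$. Hence $I_{P_3}=\langle q_{|123}q_{2|13}-q_{1|23}q_{3|12}\rangle$ and $\mu(I_{P_3})=2$.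

For $K_4$ the only basis function left is $c_1c_2c_3c_4$. It is $+1$ on $|1234,\ 12|34,\ 13|24,\ 14|23$ and $-1$ on the four cuts that split off one vertex. The same argument gives
$$I_{K_4}=\langle q_{|1234}q_{12|34}q_{13|24}q_{14|23}-q_{1|234}q_{2|134}q_{3|124}q_{123|4}\rangle,\qquad \mu(I_{K_4})=4.$$

Already $K_3$ and $P_3=K_3\setminus e$ show that $\{\mu\le k\}$ is not minor-closed for $k=0,1$: $\mu$ goes from $0$ to $2$. This is why the range of interest is $k\ge2$.

## What edge deletion does to a fiber

The sensible first attempt is to prove the conjecture by Lemma 1. Let $e=\{i,j\}$ be an edge of $G$ and $\mathcal F$ a fiber of $G\setminus e$. In $\mathcal F$ the number $y_{ij}$ is no longer prescribed, so $\mathcal F$ is the disjoint union of slices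
$$\mathcal F=\bigsqcup_{y}\{u\in\mathcal F:\ y_{ij}(u)=y\},$$
and each nonempty slice is a fiber of $G$. Inside a slice, steps of degree at most $\mu(I_G)$ reach everything. But nothing we know about $G$ produces a step from one slice to another, and this is exactly where the attempt stops. For contraction of $e$ the difficulty does not arise: a fiber of the contracted graph is a single slice, the one with $y_{ij}=D$, because that equation says that every cut has $c_i=c_j$.

In the passage from $K_3$ to $P_3$ the slices of our example fiber are single points at $y_{13}=\pm2$, and a step of degree $2$ is needed to cross. To refute the conjecture we want fibers in which the crossing is expensive while each slice is cheap. By Lemma 2 it suffices that some $y_{ij}$ can change only by large jumps.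

**How to force large jumps.** Suppose all six pairs in $\{1,2,3,4\}$ are edges. Then on a fiber
$$\sum_{c\in u}(c_1+c_2+c_3+c_4)^2=4D+2\sum_{1\le i<j\le4}y_{ij}(u)$$
is constant. If the constant is $0$, then every single cut in every element of the fiber satisfies $c_1+c_2+c_3+c_4=0$. Now let $o$ be a further vertex and normalize $c_o=+1$. Summing over the cuts gives the linear relation
$$y_{o1}+y_{o2}+y_{o3}+y_{o4}=0,$$
valid on the whole fiber even if $o1,\dots,o4$ are not edges. The same works with signs, for instance for $c_1-c_2+c_3+c_4$. So unprescribed numbers $y_{oz}$ can be tied together linearly. With coefficients $\pm1$ we obtain a factor $2$ by using two relations: one that makes $w$ a copy of $v$, in the sense $y_{ow}=y_{ov}$, and one that says $y_{ov}+y_{ow}+y_{ov'}=0$. Together they give $y_{ov'}=-2y_{ov}$. Chaining $r$ such gadgets gives the factor $(-2)^r$: a small change at the start of the chain forces a change $2^r$ times as large at its end.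

If, on the other hand, all the edges $ov,ow,ov'$ are put back, then the graph becomes a union of copies of $K_5$ glued along cliques with at most three vertices, and such gluings will turn out to be harmless.

## The graphs $G_r$ and $H_r$, and the theorems

For $r\ge1$ let $G_r$ be the graph on the $5r+2$ vertices
$$o,\quad v_0,\dots,v_r,\quad w_i,a_i,b_i,b_i'\ (1\le i\le r)$$
in which, for $1\le i\le r$, the sets
$$A_i=\{o,v_{i-1},w_i,v_i,a_i\},\qquad B_i=\{o,v_{i-1},w_i,b_i,b_i'\}$$
are cliques, with no other edges. Let $H_r$ be $G_r$ with the $2r+1$ edges $ov_i$ $(0\le i\le r)$ and $ow_i$ $(1\le i\le r)$ deleted.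

For example, $G_1$ consists of two copies of $K_5$ sharing the triangle $o,v_0,w_1$. It has $7$ vertices and $17$ edges, and $H_1$ is $G_1$ without $ov_0,ov_1,ow_1$. The graph $G_2$ has $12$ vertices and $2\cdot17-1=33$ edges, since its two halves share only the edge $ov_1$.

**Theorem A.** $\mu(I_{G_r})=6$ and $\mu(I_{H_r})\ge2^{r+1}$, for every field $\mathbb K$ and every $r\ge1$.

**Theorem B.** The set $\{G:\mu(I_G)\le k\}$ is minor-closed for $k=2,3$ and is not minor-closed for $k\ge6$ (nor for $k=0,1$). For $k=4,5$ it consists of $K_5$-minor-free graphs.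

Whether the set is minor-closed for $k=4,5$ is not settled by the arguments below. Theorem A has the following consequences.

* The conjecture is false for every $k\ge6$. Choose $r$ with $2^{r+1}>k$. Then $\mu(I_{G_r})=6\le k<\mu(I_{H_r})$, and $H_r$ is a minor of $G_r$. For $k=6$ and $k=7$ the graph $G_2$ works: deleting $5$ of its $33$ edges gives $\mu\ge8$.
* One edge suffices. Delete the edges of $G_r$ outside $H_r$ one at a time. The first graph has $\mu\le k$ and the last has $\mu>k$, so at some step $\mu(I_G)\le k<\mu(I_{G\setminus e})$. Thus for every $k\ge6$ there are such a graph $G$ and such an edge $e$.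
* No bound on $\mu$ of minors survives. For every $L$ there is a graph $G$ with $\mu(I_G)=6$ and a subgraph $H$, obtained by deleting edges only, with $\mu(I_H)\ge L$. So there is no function $f$ with $\mu(I_H)\le f(\mu(I_G))$ for all minors $H$ of $G$.
* $\mu$ is unbounded on graphs of treewidth at most $4$. The sets $B_1,A_1,B_2,A_2,\dots,B_r,A_r$, in this order along a path, are the bags of a tree decomposition of $G_r$: every edge lies in a bag, $o$ is in all bags, $w_i$ is in the consecutive bags $B_i,A_i$, the vertex $v_i$ with $0<i<r$ is in the consecutive bags $A_i,B_{i+1},A_{i+1}$, $v_0$ is in $B_1,A_1$, and every other vertex is in one bag. The bags have $5$ elements, so $G_r$ and its subgraph $H_r$ have treewidth at most $4$. Along $H_r$, with $n=5r+2$ vertices, the lower bound is $2^{(n+3)/5}$, exponential in $n$.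

## The cut ideal of $K_5$ has $\mu=6$

We need the exact value of $\mu$ for the building block.

**Proposition 4.** $\mu(I_{K_5})=6$.

**Step 1: describe all differences within a fiber.** Since $5$ is odd, exactly one of $c,-c$ has coordinate product $1$. So cuts of $K_5$ correspond to the elements of
$$\Omega=\{c\in\{\pm1\}^5:\ c_1c_2c_3c_4c_5=1\}\cong(\mathbb Z/2)^4 .$$
On $\Omega$ the product of the coordinates in $S$ equals the product over the complement of $S$, so the $16$ characters of $\Omega$ are $1$, the five $c_i$, and the ten $c_ic_j$. They form an orthogonal basis of the functions on $\Omega$. Let $u,v:\Omega\to\mathbb N$ be in one fiber (here $\mathbb N$ includes $0$). Then $h=u-v$ is orthogonal to $1$ and to all $c_ic_j$, so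
$$h(c)=h_\beta(c):=\tfrac12\,\beta\cdot c,\qquad\beta\in\mathbb Q^5. \tag{1}$$

We claim that *$\beta\in\mathbb Z^5$ and $\sum\beta_i$ is even.* Flipping coordinates $i$ and $j$ of $c\in\Omega$ stays in $\Omega$ and changes $h_\beta$ by $c_i\beta_i+c_j\beta_j$ up to sign. All sign pairs $(c_i,c_j)$ occur in $\Omega$, so $\pm\beta_i\pm\beta_j\in\mathbb Z$ for all signs. Hence $2\beta_i\in\mathbb Z$ and $\beta_i-\beta_j\in\mathbb Z$: either all $\beta_i$ are integers, or all are in $\frac12+\mathbb Z$. Moreover $h_\beta(1,\dots,1)=\frac12\sum\beta_i$ is an integer, so $\sum\beta_i\in2\mathbb Z$. Five half-odd numbers have a half-odd sum, so the second case is excluded.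

Conversely, if $\beta\in\mathbb Z^5$ has even sum, then $\beta\cdot c\equiv\sum\beta_i\equiv0\pmod2$, so $h_\beta$ is integral, and it is orthogonal to $1$ and all $c_ic_j$. So for such $\beta$, adding or subtracting $h_\beta$ keeps us in the fiber as long as the result is nonnegative.

**Step 2: the upper bound, by decreasing $|\beta|^2$.** Let $u\ne v$ be in one fiber with $u-v=h_\beta$. We show that $u$ or $v$ can be moved inside the fiber by a step of degree at most $6$ so that the difference becomes $h_{\beta-\gamma}$ with $|\beta-\gamma|^2<|\beta|^2$. Since $|\beta|^2$ is a nonnegative integer, and is $0$ only for $u=v$, induction joins $u$ to $v$ by $6$-adjacent steps, and Lemma 1 gives $\mu(I_{K_5})\le6$.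

*Normalization.* Permuting coordinates, or multiplying all sign vectors by a fixed $\varepsilon\in\Omega$, maps cuts to cuts, fibers to fibers (each $y_{ij}$ is permuted or multiplied by $\varepsilon_i\varepsilon_j$), and preserves adjacency. On $\beta$ these operations act by permutations and by an even number of sign changes, and they preserve $|\beta|$. So we may sort by absolute value and make the first four entries nonnegative, letting $\beta_5$ absorb a sign:
$$\beta_1\ge\beta_2\ge\beta_3\ge\beta_4\ge|\beta_5|.$$
Put $\delta=\beta_1+\beta_2-\beta_3-\beta_4+|\beta_5|$. It is nonnegative since $\beta_1\ge\beta_3$ and $\beta_2\ge\beta_4$, and it has the parity of $\sum\beta_i$, so it is even.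

*Case $\delta\ge2$.* Let $\gamma=(1,1,0,0,0)$, so $h_\gamma(c)=\frac12(c_1+c_2)$. It equals $1$ on the four vectors with $c_1=c_2=1$, equals $-1$ on the four vectors with $c_1=c_2=-1$, and is $0$ elsewhere. So it describes a step of degree $4$. On both sets of four vectors, $c_3c_4c_5=1$, that is, $(c_3,c_4,c_5)$ is one of $(+,+,+),(+,-,-),(-,+,-),(-,-,+)$.

* If $\beta_5\ge0$: since $\beta_3\ge\beta_4\ge\beta_5\ge0$, the minimum of $\beta_3c_3+\beta_4c_4+\beta_5c_5$ over these four is $-\beta_3-\beta_4+\beta_5$. So whenever $c_1=c_2=1$,
$$u(c)\ge h_\beta(c)\ge\tfrac12(\beta_1+\beta_2-\beta_3-\beta_4+\beta_5)=\delta/2\ge1 .$$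
Hence $u-h_\gamma\ge0$. Replace $u$ by $u-h_\gamma$.
* If $\beta_5<0$: since $\beta_3\ge\beta_4\ge|\beta_5|$, the maximum of $\beta_3c_3+\beta_4c_4+\beta_5c_5$ over these four is $\beta_3+\beta_4+\beta_5=\beta_3+\beta_4-|\beta_5|$. So whenever $c_1=c_2=-1$,
$$h_\beta(c)\le\tfrac12(-\beta_1-\beta_2+\beta_3+\beta_4-|\beta_5|)=-\delta/2\le-1,$$
and $v(c)=u(c)-h_\beta(c)\ge1$. Hence $v+h_\gamma\ge0$. Replace $v$ by $v+h_\gamma$.

In both subcases the new difference is $h_{\beta-\gamma}$, and
$$|\beta-\gamma|^2=|\beta|^2-2(\beta_1+\beta_2)+2 .$$
This is smaller than $|\beta|^2$ because $\beta_1+\beta_2\ge2$. Otherwise $(\beta_1,\beta_2)$ would be $(0,0)$, giving $\beta=0$, or $(1,0)$, giving $\beta=(1,0,0,0,0)$, whose sum is odd.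

*Case $\delta=0$.* Then $\beta_1=\beta_3$, $\beta_2=\beta_4$ and $\beta_5=0$, so $\beta=(b,b,b,b,0)$ with $b\ge1$. Let $\gamma=(1,1,1,1,0)$, so $h_\beta=b\,h_\gamma$. Where $h_\gamma(c)>0$ we have $u(c)\ge b\,h_\gamma(c)\ge h_\gamma(c)$, so $u-h_\gamma\ge0$. Replace $u$ by $u-h_\gamma$. The positive part of $h_\gamma$ is $2$ on the vector $(+,+,+,+,+)$ and $1$ on the four vectors with exactly one $-1$ among $c_1,\dots,c_4$ (and $c_5=-1$). The step has degree $2+4=6$, and $|\beta-\gamma|^2=4(b-1)^2<4b^2=|\beta|^2$.

**Step 3: the lower bound, from a fiber with two elements.** The step of degree $6$ cannot be avoided. Let $\gamma=(1,1,1,1,0)$ and $u=h_\gamma^+$, of degree $6$. By Step 1 the elements of its fiber are the $u-h_\beta\ge0$ with $\beta\in\mathbb Z^5$ of even sum, that is,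
$$\beta\cdot c\le2u(c)\quad\text{for all }c\in\Omega. \tag{2}$$
Put $\Sigma=\beta_1+\beta_2+\beta_3+\beta_4$ and $t=-\beta_5$. We read (2) on three kinds of vectors.

* Exactly two of $c_1,\dots,c_4$ are $-1$. Then $c_5=1$ and $u(c)=0$. Applying (2) to $c$ and to the vector with $c_1,\dots,c_4$ negated gives $\beta_5\le-|\beta_1+\beta_2-\beta_3-\beta_4|$, and likewise for the other two pairings of $\{1,2,3,4\}$. In particular $t\ge0$.
* Exactly one of $c_1,\dots,c_4$, say $c_i$, is $+1$. Then $c_5=-1$ and $u(c)=0$, so $2\beta_i-\Sigma+t\le0$. Summing over $i$ gives $2\Sigma-4\Sigma+4t\le0$, that is, $\Sigma\ge2t$.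
* Exactly one of $c_1,\dots,c_4$, say $c_i$, is $-1$. Then $c_5=-1$ and $u(c)=1$, so $\Sigma-2\beta_i+t\le2$. Summing over $i$ gives $\Sigma+2t\le4$.

The last two items give $2t\le\Sigma\le4-2t$, so $t\le1$. If $t=1$, then $\Sigma=2$ and equality holds in every inequality that we summed, so $2\beta_i=\Sigma-t=1$, impossible for an integer $\beta_i$. So $t=0$. Then the first item says $\beta_1+\beta_2=\beta_3+\beta_4$ and the same for the other two pairings; subtracting these equations pairwise gives $\beta_1=\beta_2=\beta_3=\beta_4=b$, and $0\le4b\le4$. Hence $b\in\{0,1\}$, and the fiber is exactly $\{h_\gamma^+,h_\gamma^-\}$. These are two monomials of degree $6$ with no common variable, so they are not $5$-adjacent. By Lemma 1, $\mu(I_{K_5})\ge6$. $\square$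

## Gluing along cliques of size at most three

The next lemma is known, from Sturmfels and Sullivant, "Toric geometry of cuts and splits". We prove it with Lemmas 1 and 3.

**Lemma 5.** Let $G=G_1\cup G_2$, where $C=V(G_1)\cap V(G_2)$ is a clique in both graphs with $1\le|C|\le3$. If $m\ge2$ and $\mu(I_{G_1}),\mu(I_{G_2})\le m$, then $\mu(I_G)\le m$.

**Proof.** Cuts of $G$ correspond to pairs of cuts of $G_1$ and $G_2$ with the same restriction to $C$: normalize all sign vectors to be $+1$ at one chosen vertex of $C$. Let $u,u'$ be in one fiber of $G$. We build a path in three steps.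

**Step 1: correct the $G_1$-parts.** Restricting $u$ and $u'$ to $V(G_1)$ gives two multisets in one fiber of $G_1$, which are joined by $m$-adjacent steps. Consider one such step: it replaces a multiset $e$ of at most $m$ cuts of $G_1$ by a multiset $f$ of the same degree and the same $y_{ij}$ on the edges of $G_1$. All pairs in $C$ are edges of $G_1$, so by Lemma 3 the multisets $e$ and $f$ have the same multiset of restrictions to $C$. We can therefore match the elements of $e$ with those of $f$ so that partners agree on $C$. Now lift: in the current multiset of cuts of $G$, choose cuts whose $G_1$-parts are the elements of $e$, and replace each $G_1$-part by its partner in $f$, keeping the $G_2$-part. This changes at most $m$ cuts and leaves the restriction to $V(G_2)$ unchanged. We stay in the fiber of $G$, since every edge of $G$ lies in $G_1$ or in $G_2$.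

**Step 2: correct the $G_2$-parts.** Do the same for $G_2$. The restriction to $V(G_1)$ does not change any more. We arrive at $u''$ with the same restrictions as $u'$ to both $V(G_1)$ and $V(G_2)$.

**Step 3: correct the matching.** Fix a cut $\kappa$ of $C$ and look at the elements of $u''$ and of $u'$ that restrict to $\kappa$. In both, the multiset of $G_1$-parts is the same and the multiset of $G_2$-parts is the same. So $u''$ and $u'$ are two matchings of the same $G_1$-parts with the same $G_2$-parts, and they differ by a permutation, which is a product of transpositions. A transposition exchanges the $G_2$-parts of two cuts. It changes at most $2\le m$ cuts and no restriction to $V(G_1)$ or $V(G_2)$, so it stays in the fiber. Thus $u''$ is joined to $u'$, and Lemma 1 gives $\mu(I_G)\le m$. $\square$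

For example, $K_4$ minus an edge is two triangles glued along an edge, so its $\mu$ is at most $2$. It contains an induced $P_3$, so by Fact 1 its $\mu$ is exactly $2$. Here deleting an edge lowers $\mu$ from $4$ to $2$.

**Proposition 6.** $\mu(I_{G_r})=6$.

**Proof.** Add the cliques in the order $A_1,B_1,A_2,B_2,\dots,A_r,B_r$. Each new $K_5$ meets the union of the earlier ones exactly in a clique: $B_i$ in $\{o,v_{i-1},w_i\}$ and $A_{i+1}$ in $\{o,v_i\}$. Lemma 5 with $m=6$ and Proposition 4 give $\mu(I_{G_r})\le6$. Since $K_5$ is an induced subgraph of $G_r$, Fact 1 and Proposition 4 give $\mu(I_{G_r})\ge6$. $\square$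

In $H_r$ the triangle $o,v_{i-1},w_i$ has lost two edges and the pair $o,v_i$ is no longer adjacent, so Lemma 5 is no longer available for this decomposition.

## The doubling chain in $H_r$

It remains to prove $\mu(I_{H_r})\ge2^{r+1}$. The edges of $H_r$ are $oa_i,ob_i,ob_i'$, all pairs inside $\{v_{i-1},w_i,v_i,a_i\}$, and all pairs inside $\{v_{i-1},w_i,b_i,b_i'\}$, for $1\le i\le r$. We represent cuts by sign vectors with $c_o=+1$, so $y_{oz}=\sum_{c\in u}c_z$, and we write $z$ for $c_z$. Put $D=2^{r+2}$.

**Step 1: choose the local multisets.** We want multisets of $D$ sign vectors $(v,w,v',a)$ satisfying $v+w+v'+a=0$, and of sign vectors $(v,w,b,b')$ satisfying $v-w+b+b'=0$, whose pair sums do not depend on a parameter $p$, while $\sum v=\sum w=Dp$ and $\sum v'=-2Dp$ do. Each linear condition has six solutions, in three pairs of opposite vectors. The total weight of an opposite pair governs the products, and the difference of the two weights governs the single sums.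

For the first kind let $T_1,T_2,T_3$ be the total weights of the pairs $\pm(+,+,-,-)$, $\pm(+,-,+,-)$, $\pm(+,-,-,+)$, and let $\alpha_1,\alpha_2,\alpha_3$ be the corresponding differences (weight of the displayed vector minus weight of its negative). We ask for $\sum vw=0$ and $\sum vv'=-D/2$, so $T_1=T_2+T_3$ and $-T_1+T_2-T_3=-D/2$; with $T_1+T_2+T_3=D$ this gives $T_1=D/2$, $T_2=T_3=D/4$. We also ask for
$$\alpha_1+\alpha_2+\alpha_3=Dp,\quad \alpha_1-\alpha_2-\alpha_3=Dp,\quad -\alpha_1+\alpha_2-\alpha_3=-2Dp,\quad -\alpha_1-\alpha_2+\alpha_3=0,$$
the prescribed values of $\sum v,\sum w,\sum v',\sum a$. The solution is $\alpha_1=Dp$, $\alpha_2=-Dp/2$, $\alpha_3=Dp/2$. This yields $\mathcal A(p)$.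

| $(v,w,v',a)$ in $\mathcal A(p)$ | multiplicity |
|---|---|
| $(+,+,-,-)$ | $D(1+2p)/4$ |
| $(-,-,+,+)$ | $D(1-2p)/4$ |
| $(+,-,+,-)$ | $D(1-2p)/8$ |
| $(-,+,-,+)$ | $D(1+2p)/8$ |
| $(+,-,-,+)$ | $D(1+2p)/8$ |
| $(-,+,+,-)$ | $D(1-2p)/8$ |

For the second kind use the pairs $\pm(+,-,-,-)$, $\pm(+,+,+,-)$, $\pm(+,+,-,+)$ with totals $T_1,T_2,T_3$ and differences $\alpha_1,\alpha_2,\alpha_3$. Asking for $\sum vw=0$ and $\sum vb=-D/2$ gives again $T_1=D/2$, $T_2=T_3=D/4$. Asking for $\sum v=\sum w=Dp$ and $\sum b=\sum b'=0$ gives
$$\alpha_1+\alpha_2+\alpha_3=Dp,\quad-\alpha_1+\alpha_2+\alpha_3=Dp,\quad-\alpha_1+\alpha_2-\alpha_3=0,\quad-\alpha_1-\alpha_2+\alpha_3=0,$$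
so $\alpha_1=0$ and $\alpha_2=\alpha_3=Dp/2$. This yields $\mathcal B(p)$.

| $(v,w,b,b')$ in $\mathcal B(p)$ | multiplicity |
|---|---|
| $(+,-,-,-)$ | $D/4$ |
| $(-,+,+,+)$ | $D/4$ |
| $(+,+,+,-)$ | $D(1+2p)/8$ |
| $(-,-,-,+)$ | $D(1-2p)/8$ |
| $(+,+,-,+)$ | $D(1+2p)/8$ |
| $(-,-,+,-)$ | $D(1-2p)/8$ |

We allow $p=0$ and $p=\pm2^{-j}$ with $1\le j\le r$. The multiplicities are nonnegative because $|p|\le\frac12$. They are integers because $D/4=2^r$ and $D(1\pm2p)/8=2^{r-1}\pm2^rp$ are. Reading off the tables, we record:

* In $\mathcal A(p)$: $\sum v=\sum w=Dp$, $\sum v'=-2Dp$, $\sum a=0$; and $\sum vw=\sum v'a=0$, $\sum vv'=\sum va=\sum wv'=\sum wa=-D/2$. For the products: the first two rows have total weight $D/2$, rows three and four $D/4$, rows five and six $D/4$. So for instance $\sum va=-\frac D2-\frac D4+\frac D4=-\frac D2$ and $\sum v'a=\frac D2-\frac D4-\frac D4=0$. The relation $v+w+v'+a=0$ gives $vw=v'a$, $vv'=wa$ and $va=wv'$ on every row, which supplies the rest.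
* In $\mathcal B(p)$: $\sum v=\sum w=Dp$, $\sum b=\sum b'=0$; and $\sum vw=\sum bb'=0$, $\sum vb=\sum vb'=-D/2$, $\sum wb=\sum wb'=D/2$. Again the pairs of rows have total weights $\frac D2,\frac D4,\frac D4$, so $\sum vb=-\frac D2+\frac D4-\frac D4$ and $\sum vb'=-\frac D2-\frac D4+\frac D4$. On every row $bb'=-vw$, $wb=-vb'$ and $wb'=-vb$.
* In both multisets the pair $(v,w)$ takes the values $(+,+),(-,-),(+,-),(-,+)$ with multiplicities $D(1+2p)/4,\ D(1-2p)/4,\ D/4,\ D/4$.

**Step 2: glue them to two monomials in one fiber.** For $p_0\in\{0,2^{-r}\}$ put $p_i=(-2)^ip_0$. For $1\le i\le r$ use $\mathcal A(p_{i-1})$ on $(v_{i-1},w_i,v_i,a_i)$ and $\mathcal B(p_{i-1})$ on $(v_{i-1},w_i,b_i,b_i')$, always with $o=+$. This is allowed since for $p_0=2^{-r}$ we have $|p_{i-1}|=2^{-(r-i+1)}$ with $1\le r-i+1\le r$.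

Two multisets of sign vectors on vertex sets $X$ and $Y$ with the same multiset of restrictions to $X\cap Y$ can be glued: match their elements so that partners agree on $X\cap Y$. The result has the given restrictions to $X$ and to $Y$. Glue in the order $A_1,B_1,A_2,B_2,\dots$. The overlap for $B_i$ is $\{o,v_{i-1},w_i\}$, where the restrictions agree by the third item of Step 1. The overlap for $A_{i+1}$ is $\{o,v_i\}$, where both sides are multisets of $D$ signs with the same sum, since $-2Dp_{i-1}=Dp_i$, and $D$ and the sum determine such a multiset.

We obtain multisets $u^0$ (from $p_0=0$) and $u^1$ (from $p_0=2^{-r}$) of $D$ cuts of $H_r$. Every edge of $H_r$ lies in some $A_i$ or $B_i$, and by the lists above every $y_f$ with $f\in E(H_r)$ is independent of $p_0$: the sums that depend on $p$ are $\sum v,\sum w,\sum v'$, and these belong exactly to the deleted edges. So $u^0,u^1$ lie in one fiber $\mathcal F$ of $H_r$. Moreover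
$$y_{ov_0}(u^0)=0,\qquad y_{ov_0}(u^1)=D\,2^{-r}=4. \tag{3}$$

For example, take $r=1$ and $D=8$. On $(v_0,w_1,v_1,a_1)$ the six rows have multiplicities $2,2,1,1,1,1$ in $u^0$ and $4,0,0,2,2,0$ in $u^1$. In $u^1$ all eight cuts have $v_1=-1$, so $y_{ov_1}=-8$, while $y_{ov_0}=6-2=4$.

**Step 3: every element of $\mathcal F$ obeys the doubling relation.** Let $u\in\mathcal F$ be arbitrary and put $s_i(u)=y_{ov_i}(u)$. All $y_f$ with $f\in E(H_r)$ have the values listed in Step 1. Hence for each $i$
$$\sum_{c\in u}(v_{i-1}+w_i+v_i+a_i)^2=4D+2\Bigl(0+0-4\cdot\tfrac D2\Bigr)=0,$$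
$$\sum_{c\in u}(v_{i-1}-w_i+b_i+b_i')^2=4D+2\Bigl(-0-\tfrac D2-\tfrac D2-\tfrac D2-\tfrac D2+0\Bigr)=0.$$
In the second line the six terms are $-\sum v_{i-1}w_i$, $\sum v_{i-1}b_i$, $\sum v_{i-1}b_i'$, $-\sum w_ib_i$, $-\sum w_ib_i'$, $\sum b_ib_i'$. Sums of squares vanish only termwise, so
$$v_{i-1}+w_i+v_i+a_i=0,\qquad v_{i-1}-w_i+b_i+b_i'=0\qquad\text{for every cut in }u .$$
Sum over the cuts and use $y_{oa_i}=y_{ob_i}=y_{ob_i'}=0$, which are values on edges of $H_r$:
$$s_{i-1}+y_{ow_i}+s_i=0,\qquad s_{i-1}-y_{ow_i}=0 .$$
So $s_i=-2s_{i-1}$ for $1\le i\le r$, and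
$$s_r(u)=(-2)^r s_0(u)\qquad\text{for all }u\in\mathcal F. \tag{4}$$

**Step 4: $s_0$ changes only by multiples of $4$.** For every cut, $(c_oc_{a_1})(c_{a_1}c_{v_0})(c_oc_{v_0})=1$, so it separates an even number of the pairs $oa_1$, $a_1v_0$, $ov_0$. Hence $x_{oa_1}+x_{a_1v_0}+x_{ov_0}$ is even for every multiset of cuts. Since $oa_1$ and $a_1v_0$ are edges of $H_r$, the first two numbers are constant on $\mathcal F$, so the parity of $x_{ov_0}$ is constant on $\mathcal F$. As $s_0=D-2x_{ov_0}$, we get $s_0(u)-s_0(u')\in4\mathbb Z$ for all $u,u'\in\mathcal F$.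

**Step 5: conclude by Lemma 2.** By (3), $s_0$ takes the two values $0$ and $4$ on $\mathcal F$, so by (4) $s_r=y_{ov_r}$ takes at least two values. If $s_r(u)\ne s_r(u')$, then $s_0(u)\neq s_0(u')$, hence $|s_0(u)-s_0(u')|\ge4$ by Step 4 and $|s_r(u)-s_r(u')|\ge2^r\cdot4=2^{r+2}$ by (4). Lemma 2 with the pair $o,v_r$ and $2L=2^{r+2}$ gives $\mu(I_{H_r})\ge2^{r+1}$. Together with Proposition 6 this proves Theorem A. The field played no role, since everything went through Lemma 1. $\square$

## The values of $k$ one by one: proof of Theorem B

**Step 1: $k\ge6$.** By Theorem A, with $2^{r+1}>k$, the graph $G_r$ belongs to $\{\mu\le k\}$ and its minor $H_r$ does not.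

**Step 2: $k=0,1$.** We computed $\mu(I_{K_3})=0$ and $\mu(I_{P_3})=2$, and $P_3$ is $K_3$ minus an edge.

**Step 3: complete minors bound $\mu$ from below.** Suppose $G$ has a $K_n$-minor with given branch sets. Take the induced subgraph on the union of the branch sets and contract each branch set to a vertex, along the edges of a spanning tree. After removing loops and parallel edges this is exactly $K_n$. Only an induced subgraph and edge contractions were used, so Facts 1 and 2 give
$$\mu(I_G)\ge\mu(I_{K_n}). \tag{5}$$

**Step 4: $k=4,5$.** By (5) with $n=5$ and Proposition 4, a graph with a $K_5$-minor has $\mu\ge6$. So every $G$ with $\mu(I_G)\le5$ is $K_5$-minor-free.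

**Step 5: $k=2,3$.** We show that both sets are the class of $K_4$-minor-free graphs. This class is minor-closed, because a minor of a minor of $G$ is a minor of $G$.

If $G$ has a $K_4$-minor, then $\mu(I_G)\ge\mu(I_{K_4})=4$ by (5). If $G$ is connected and $K_4$-minor-free, then $\mu(I_G)\le2$ by A. Engström, *Cut ideals of $K_4$-minor free graphs are generated by quadrics*, Michigan Math. J. 60 (2011). If $G$ has no edges, then $\mu(I_G)\le1$ by our convention.

There remains the case that $G$ is disconnected, has an edge and is $K_4$-minor-free. Glue its components together at single vertices to obtain a connected graph $G'$ with the same edge set.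

*$G'$ is $K_4$-minor-free.* It is enough to check that gluing two graphs $G_1,G_2$ at one vertex $x$ creates no $K_4$-minor. Suppose the result has one. At most one branch set contains $x$. Each of the other branch sets is connected and avoids $x$, so it lies in one side. Being pairwise joined by edges, these at least three sets all lie in the same side, say $G_1$. If a branch set $W$ contains $x$, then $W\cap V(G_1)$ is still connected, because a path that leaves $G_1$ must return through $x$. It is still joined to the other three, because the edges concerned have an endpoint in $V(G_1)\setminus\{x\}$ and so lie in $G_1$. So $G_1$ has a $K_4$-minor. Applying this repeatedly, a $K_4$-minor of $G'$ would give one in a component of $G$.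

*$G$ and $G'$ have the same cuts as edge sets.* In $G$ the edge sets of cuts are the unions of one cut edge set from each component. In $G'$ the same holds: given a sign vector on each component, change global signs on the components one after another so that they agree at the gluing vertices; this does not change any cut edge set.

*Comparison of ideals.* Send each variable $q_{A|B}$ of $G$ to the variable of $G'$ with the same cut edge set. (Since $G'$ is connected, a cut edge set determines the cut, so this variable is unique.) This is a surjective homomorphism $\pi$ of polynomial rings, and $\phi_G=\phi_{G'}\circ\pi$. So $I_G=\pi^{-1}(I_{G'})$ is generated by $\ker\pi$, which is generated by the linear binomials that identify variables with equal image, together with lifts of generators of $I_{G'}$. Since $G'$ is connected and $K_4$-minor-free, $\mu(I_{G'})\le2$. The lifts can be taken homogeneous of the same degrees, so $\mu(I_G)\le2$.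

Hence $\{G:\mu(I_G)\le2\}=\{G:\mu(I_G)\le3\}$ is the class of $K_4$-minor-free graphs, which is minor-closed. This proves Theorem B. $\square$
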